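\title{The period of the quantum twist for powers of a bipartite Coxeter element}

\begin{abstract}
Let $c$ be a bipartite Coxeter element of the Weyl group of a complex simple Lie algebra with Coxeter number $h$, and let $2\le m\le h/2$. We determine all powers of the Kimura--Oya quantum twist automorphism of the localized quantum unipotent coordinate ring of $c^m$ that fix every element of the upper global basis up to frozen variables and powers of $q$. This proves the formula for the period of the twist conjectured by Jung and Park, and it also gives the period in types $E_7$ and $E_8$. The proof encodes a point of the unipotent cell as a closed chain of $2(h+m)$ flags, on which the twist acts as a rotation combined with a duality.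
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathfrak g$ be a finite-dimensional complex simple Lie algebra with Cartan matrix $(a_{ij})_{i,j\in I}$, rank $n=|I|$, simple roots $\alpha_i$ and fundamental weights $\varpi_i$. Let $W$ be its Weyl group, with simple reflections $s_i$, length function $\ell$, longest element $w_\circ$ and Coxeter number $h$. For $w\in W$ let $\mathcal A_q(\mathfrak n(w))$ be the quantum unipotent coordinate ring, and let $\widetilde{\mathcal A}_q(\mathfrak n(w))$ be its localization at the \emph{frozen variables}, the unipotent quantum minors $D_{w\varpi_i,\varpi_i}$ ($i\in I$). The localized ring carries two structures: its upper global basis $\widetilde{\mathrm G}^{\mathrm{up}}(w)$, and the quantum twist automorphism $\eta_w$ of Kimura and Oya \cite{KO}, which permutes this basis up to multiplication by frozen variables. The properties of these objects that we use are listed as (K1)--(K3) in Section~\ref{sec:setup}; nothing else about them is needed.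

The \emph{periodicity} $\mathrm{PD}(w)$ is the smallest positive integer $d$ such that, for every $b\in\widetilde{\mathrm G}^{\mathrm{up}}(w)$, the element $\eta_w^d(b)$ equals $b$ up to a Laurent monomial in the frozen variables and a power of $q$; we set $\mathrm{PD}(w)=\infty$ if there is no such $d$. Thus $\mathrm{PD}(w)$ is the order of the permutation that the twist induces on the basis once the frozen variables are ignored. The definition gives no reason for this order to be finite.

Write $I=I_0\sqcup I_1$ with $a_{ij}=0$ for distinct $i,j$ in the same part, and let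
\[
c=\Big(\prod_{i\in I_0}s_i\Big)\Big(\prod_{i\in I_1}s_i\Big)
\]
be the corresponding bipartite Coxeter element; the factors inside each product commute. Say that $W$ is of class (A) if its type is $A_n$, $D_n$ with $n$ odd, or $E_6$, and of class (B) if its type is $B_n$, $C_n$, $D_n$ with $n$ even, $F_4$, or $G_2$. Jung and Park \cite{JP} conjectured that, for $W$ of class (A) or (B) and $m\ge2$ with $m\,\ell(c)\le\ell(w_\circ)$,
\begin{equation}\label{eq:PD}
\mathrm{PD}(c^m)=
\begin{cases}
h+m & m=2,\ \text{class (A)},\\[3pt]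
\dfrac{2(h+m)}{\gcd(h,m)} & m>2,\ \text{class (A)},\\[9pt]
\dfrac{h+m}{2} & m=2,\ \text{class (B)},\\[9pt]
\dfrac{h+m}{\gcd(h/2,m)} & m>2,\ \text{class (B)}.
\end{cases}
\end{equation}
Since $\ell(c)=n$ and $\ell(w_\circ)=nh/2$, the hypothesis on $m$ reads $2m\le h$. The types $A_1$ ($h=2$) and $A_2$ ($h=3$) admit no such $m\ge2$, so $h\ge4$, $n\ge2$, and both $I_0$ and $I_1$ are nonempty.

What separates the two classes is the involution $i\mapsto i^*$ of $I$ defined by $w_\circ\alpha_i=-\alpha_{i^*}$. It is a symmetry of the Dynkin diagram, $a_{i^*j^*}=a_{ij}$. It is the identity exactly in types $A_1$, $B_n$, $C_n$, $D_n$ ($n$ even), $E_7$, $E_8$, $F_4$, $G_2$, and it is nontrivial in types $A_n$ ($n\ge2$), $D_n$ ($n$ odd), $E_6$.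

\begin{theorem}\label{thm:main}
Let $\mathfrak g$ be simple, $m\ge2$, $2m\le h$, $w=c^m$, $M=h+m$ and $d\ge1$. Then $\eta_w^d(b)=b$ up to frozen Laurent monomials and powers of $q$ for all $b\in\widetilde{\mathrm G}^{\mathrm{up}}(w)$ if and only if one of the following holds:
\begin{itemize}
\item[(I)] $2M\mid dh$, and $d$ is even or $*=\mathrm{id}$;
\item[(II)] $m=2$, $dh\equiv M\pmod{2M}$, and $d$ is odd or $*=\mathrm{id}$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:PD}
Formula \eqref{eq:PD} holds. The class {\rm(A)} formulas hold whenever $*\ne\mathrm{id}$, and the class {\rm(B)} formulas hold whenever $*=\mathrm{id}$; in particular the class {\rm(B)} formulas hold in types $E_7$ and $E_8$.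
\end{corollary}

Here is where these conditions come from. At $q=1$ the ring becomes the coordinate ring of the unipotent cell $N_-^w=N_-\cap B_+wB_+$, and a point $y$ of the cell gives a triangle of flags
\[
B_+\xrightarrow{\ w\ }yB_+\xrightarrow{\ w_\circ\ }w_\circ B_+\xrightarrow{\ w_\circ\ }B_+ ,
\]
where the labels are relative positions. When $h$ is even and $m=h/2$ we have $c^m=w_\circ$ (Lemma~\ref{lem:cox}) and the triangle is equilateral. If the twist rotates the triangle and at the same time applies the duality $*$, its period should be $3$ for $*=\mathrm{id}$ and $6$ otherwise, and these are the values of \eqref{eq:PD} at $m=h/2$. For $2m<h$ the triangle has no symmetry, but the symmetry returns after subdivision. Let $c_0,c_1$ be the two factors of $c$. Then $w$ is an alternating product of $2m$ factors $c_0,c_1$ and $w_\circ$ is an alternating product of $h$ such factors, so the triangle subdivides uniquely into a closed chain of $2m+h+h=2M$ flags whose consecutive relative positions alternate between $c_0$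 and $c_1$. We show that the twist rotates this chain by $-h$ steps and applies $*$. One therefore guesses that $\eta_w^d$ is trivial when the total rotation $dh$ is a multiple of $2M$ and $*$ has been applied an even number of times. This is condition (I). The natural functions on such chains pair two flags at distance $h+2l$, with a \emph{level} $1\le l\le m-1$. Reading a pair in the opposite order identifies a half turn of the chain with the combination of $*$ and the reflection $l\mapsto m-l$. The reflection is trivial only for $m=2$, and this accident is condition (II).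

Turning the picture into a proof takes three steps. The pairings of flags must be normalized to regular functions and matched with minors (Sections~\ref{sec:chain} and~\ref{sec:T}). Periodicity of finitely many minors must be upgraded to periodicity of the whole basis (Section~\ref{sec:rigid}). Finally, smaller periods must be excluded; for this we pass to cross-ratios, on which the twist acts without unknown unit factors (Section~\ref{sec:Y}), and test them on one explicit piecewise-linear solution (Section~\ref{sec:proof}). Section~\ref{sec:example} works out the case of $SL_4$ by hand.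

\section{The unipotent cell and the twist}\label{sec:setup}

In this section $w\in W$ is arbitrary.

\subsection{Groups and minors}
We use the convention $a_{ij}=\langle\alpha_i^\vee,\alpha_j\rangle$, so that $\alpha_i=\sum_ja_{ji}\varpi_j$, and $Q$ denotes the root lattice. Let $G$ be the simply connected complex group of $\mathfrak g$, with maximal torus $H$, opposite Borel subgroups $B_\pm=HN_\pm$, and root subgroups $x_i(t)\in N_+$, $y_i(t)\in N_-$, the images of $\left(\begin{smallmatrix}1&t\\0&1\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}1&0\\t&1\end{smallmatrix}\right)$ under the homomorphism $SL_2\to G$ attached to $i$. Weights are viewed as characters of $H$ and of $B_+$. The elements $\bar s_i=x_i(-1)y_i(1)x_i(-1)$, images of $\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$, satisfy the braid relations, so there are lifts $\bar u\in G$ of $u\in W$ with $\overline{uv}=\bar u\bar v$ whenever $\ell(uv)=\ell(u)+\ell(v)$. Let $g\mapsto g^\top$ be the antiautomorphism of $G$ that fixes $H$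 pointwise and exchanges $x_i(t)$ and $y_i(t)$, and let $\theta(g)=(g^\top)^{-1}$. Then $\bar s_i^\top=\bar s_i^{-1}$, hence $\bar u^\top=\bar u^{-1}$ and $\theta(\bar u)=\bar u$, and $\theta(B_+)=B_-$.

Let $V(\varpi_i)$ be the fundamental representation; $G$ acts on vectors from the left and on covectors from the right. Fix a highest weight vector $|\varpi_i\rangle$ and let $\langle\varpi_i|$ be the covector that takes the value $1$ on it and vanishes on the other weight spaces. Put $|u\varpi_i\rangle=\bar u|\varpi_i\rangle$ and $\langle u\varpi_i|=\langle\varpi_i|\bar u^{-1}$. These depend only on the weight $u\varpi_i$: write $u=u'v$ with lengths adding, $u'$ minimal in its coset and $v$ in the stabilizer of $\varpi_i$, which is generated by the $s_j$ with $j\ne i$, and note that these $\bar s_j$ fix $|\varpi_i\rangle$ and $\langle\varpi_i|$. Define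
\[
\Delta_i(g)=\langle\varpi_i|g|\varpi_i\rangle,\qquad D_{u\varpi_i,v\varpi_i}(y)=\langle u\varpi_i|\,y\,|v\varpi_i\rangle=\Delta_i(\bar u^{-1}y\bar v)\quad(y\in N_-).
\]
For $G=SL_{n+1}$, $\Delta_i$ is the principal $i\times i$ minor and the $D_{u\varpi_i,v\varpi_i}$ are the $i\times i$ minors. We use the following standard facts.
\begin{itemize}
\item[(G1)] $\Delta_i(ygb)=\Delta_i(g)\varpi_i(b)$ for $y\in N_-$, $b\in B_+$, and $\Delta_i(g^\top)=\Delta_i(g)$.
\item[(G2)] $G=\bigsqcup_vB_-vB_+$. By (G1), $\Delta_i$ is nowhere zero on $B_-vB_+$ if $v\varpi_i=\varpi_i$ and vanishes there otherwise, that is, if $v\ge s_i$ in the Bruhat order. Hence $B_-B_+=\{g:\Delta_i(g)\ne0\ \forall i\}$.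
\item[(G3)] Let $v=s_{i_1}\cdots s_{i_l}$ be reduced. The roots $\beta_k=s_{i_1}\cdots s_{i_{k-1}}\alpha_{i_k}$ are the positive roots $\beta$ with $v^{-1}\beta<0$. The groups $N_+\cap vN_-v^{-1}$ and $N_-\cap vN_+v^{-1}$ are, as varieties, the products in any order of the root subgroups of the $\beta_k$, respectively the $-\beta_k$. Multiplication gives isomorphisms from $(N_-\cap vN_-v^{-1})\times(N_+\cap vN_-v^{-1})$ to $vN_-v^{-1}$ and from $(N_-\cap vN_-v^{-1})\times(N_-\cap vN_+v^{-1})$ to $N_-$. The map $z\mapsto z\bar vB_+$ is an isomorphism from $N_+\cap vN_-v^{-1}$ to the Schubert cell $C_v=B_+vB_+/B_+$.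
\item[(G4)] In the situation of (G3), $x_{i_1}(t_1)\bar s_{i_1}\cdots x_{i_l}(t_l)\bar s_{i_l}\in N_+\bar v$, and sending $(t_k)$ to the coset of this product is an isomorphism $\mathbb A^l\to C_v$. Indeed, moving all $\bar s_{i_k}$ to the right turns the $k$th factor into an element of the root subgroup of $\beta_k$.
\end{itemize}
All relations between functions in this paper come from one identity of Fomin and Zelevinsky \cite[Theorem~1.17]{FZ}: for all $g\in G$,
\begin{equation}\label{eq:FZ}
\Delta_i(g)\,\Delta_i(\bar s_i^{-1}g\bar s_i)=\Delta_i(\bar s_i^{-1}g)\,\Delta_i(g\bar s_i)+\prod_{j\ne i}\Delta_j(g)^{-a_{ji}}.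
\end{equation}
For $g=\left(\begin{smallmatrix}\alpha&\beta\\ \gamma&\delta\end{smallmatrix}\right)\in SL_2$ it says $\alpha\delta=\gamma\beta+1$.

\subsection{The cell and the classical twist}
Put $N_-^w=N_-\cap B_+wB_+$, $R=\mathbb C[N_-^w]$ and $f_i=D_{w\varpi_i,\varpi_i}$. By (G3) a point $y\in N_-^w$ can be written $y=z\bar wb$ with $z\in N_+\cap wN_-w^{-1}$ and $b\in B_+$; then $\bar w^{-1}z\bar w\in N_-$ and $f_i(y)=\varpi_i(b)\ne0$. So $f_i\in R^\times$. Let $\mathcal F\subset R^\times$ be the group of Laurent monomials in the $f_i$, and for $f,f'\in R$ write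
\[
f\approx f'\quad\text{if } f=\upsilon f'\text{ for some }\upsilon\in R^\times.
\]
The torus acts on $N_-^w$ by conjugation and the center of $G$ acts trivially, so $R=\bigoplus_{\beta\in Q}R_\beta$, where $f\in R_\beta$ means $f(\delta y\delta^{-1})=\beta(\delta)^{-1}f(y)$ for $\delta\in H$. Elements of $R_\beta$ are called homogeneous of weight $\beta$; for instance $\operatorname{wt}D_{u\varpi_i,v\varpi_i}=v\varpi_i-u\varpi_i$.

For $y\in N_-^w$, (G1) gives $\Delta_i(y^\top\bar w)=\Delta_i(\bar w^{-1}y)=f_i(y)\ne0$, so $y^\top\bar w\in N_-B_+$ by (G2). The Berenstein--Zelevinsky twist is the morphism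
\begin{equation}\label{eq:twist}
\gamma:N_-^w\to N_-^w,\qquad y^\top\bar w\in\gamma(y)B_+ .
\end{equation}
It takes values in $N_-^w$ because $y^\top\in N_+$ gives $\gamma(y)\in y^\top\bar wB_+\subset B_+wB_+$.

\subsection{Quantum input}
The ring $\widetilde{\mathcal A}_q(\mathfrak n(w))$ is identified with the quantum unipotent cell by the De Concini--Procesi isomorphism, compatibly with upper global bases and minors. We use the following facts from \cite{KO} and the references there (Kashiwara, De Concini--Procesi, Kimura). The symbol $q^\bullet$ stands for an unspecified power of $q$.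
\begin{itemize}
\item[(K1)] The $\mathbb Z[q^{\pm1/2}]$-span of $\widetilde{\mathrm G}^{\mathrm{up}}(w)$ is a subalgebra. Its specialization at $q^{1/2}=1$ over $\mathbb C$ is $R$, and $\widetilde{\mathrm G}^{\mathrm{up}}(w)$ specializes to a $\mathbb C$-basis $\mathbb B=\{\bar b\}$ of $R$. Unipotent quantum minors specialize to minors.
\item[(K2)] $\widetilde{\mathrm G}^{\mathrm{up}}(w)$ consists of $Q$-weight vectors, so the elements of $\mathbb B$ are homogeneous. It is stable, up to powers of $q$, under multiplication by frozen Laurent monomials. Each unipotent quantum minor $D_{u\varpi_i,v\varpi_i}$ is, up to a power of $q$, zero or an element of $\widetilde{\mathrm G}^{\mathrm{up}}(w)$.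
\item[(K3)] $\eta_w$ is an algebra automorphism that permutes $\widetilde{\mathrm G}^{\mathrm{up}}(w)$ up to frozen monomials and powers of $q$. For dominant $\lambda$ and a weight vector $\mathbf v\in V(\lambda)$ we have $\eta_w(D_{\mathbf v,|\lambda\rangle})=q^\bullet D_{w\lambda,\lambda}^{-1}D_{|w\lambda\rangle,\mathbf v}$, where $D_{\mathbf v,\mathbf v'}$ is the matrix coefficient $(\mathbf v,\,\cdot\,\mathbf v')$ for the contravariant form. At $q=1$, $\eta_w$ becomes $\gamma^*$.
\end{itemize}
The contravariant form is the symmetric form with $(g\mathbf v,\mathbf v')=(\mathbf v,g^\top\mathbf v')$ and $(|\lambda\rangle,|\lambda\rangle)=1$. The formula in (K3) matches \eqref{eq:twist}: if $y^\top\bar w=\gamma(y)b$, then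
\[
(\mathbf v,\gamma(y)|\lambda\rangle)=\lambda(b)^{-1}(\mathbf v,y^\top\bar w|\lambda\rangle)=\lambda(b)^{-1}(|w\lambda\rangle,y\mathbf v),
\]
and $\mathbf v=|\lambda\rangle$ gives $\lambda(b)=D_{w\lambda,\lambda}(y)$. Taking $\mathbf v=|w\lambda\rangle$ in (K3) gives $\eta_w(D_{w\lambda,\lambda})=q^\bullet D_{w\lambda,\lambda}^{-1}$; in particular $\gamma^*f_i=f_i^{-1}$.

By (K2) and (K3), $\eta_w(b)=q^\bullet b'$ with $b'\in\widetilde{\mathrm G}^{\mathrm{up}}(w)$, and $b\mapsto b'$ is injective because $\eta_w$ is. So $\gamma^*$ maps $\mathbb B$ injectively into $\mathbb B$, and therefore \emph{$\gamma^*$ is injective on $R$}.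

\begin{proposition}\label{prop:q1}
Let $d\ge1$. Then $\eta_w^d(b)=b$ up to frozen Laurent monomials and powers of $q$ for all $b\in\widetilde{\mathrm G}^{\mathrm{up}}(w)$ if and only if $(\gamma^*)^d(\bar b)\in\mathbb C^*\mathcal F\,\bar b$ for all $\bar b\in\mathbb B$.
\end{proposition}

\begin{proof}
The forward implication is specialization. Conversely, write $\eta_w^d(b)=q^\bullet b'$ with $b'$ in the basis and suppose $\overline{b'}=\lambda f\bar b$ with $\lambda\in\mathbb C^*$, $f\in\mathcal F$. Lift $f$ to a quantum frozen monomial. By (K2), $fb=q^\bullet b''$ for a basis element $b''$, so $\overline{b'}=\lambda\overline{b''}$. Linear independence of $\mathbb B$ forces $b'=b''$, that is, $\eta_w^d(b)=q^\bullet fb$.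
\end{proof}

\begin{remark}[Conventions]
We prove Theorem~\ref{thm:main} for the $\eta_w$ of (K3) and for either labeling of the two parts as $I_0,I_1$. This covers conventions that attach the ring to $w^{-1}=(c^{-1})^m$, since $c^{-1}$ is $c$ with $I_0,I_1$ exchanged. It also covers $\eta_w^{-1}$: as $\eta_w$ sends frozen monomials to frozen monomials up to powers of $q$, the relations $\eta_w^d(b)=q^\bullet fb$ for all $b$ (with $f$ depending on $b$) are equivalent to relations of the same form for $\eta_w^{-d}$.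
\end{remark}

\section{The case of $SL_4$: a hexagon}\label{sec:example}

Let $G=SL_4$, $I_0=\{1,3\}$, $I_1=\{2\}$, $h=4$, $m=2$, $M=6$. Then $c=s_1s_3s_2$ is the permutation $1\mapsto2\mapsto4\mapsto3\mapsto1$, and $w=c^2=w_\circ$. Let $y=(y_{ab})$ be lower unitriangular and let $\Delta_{J,K}$ be its minor with rows $J$ and columns $K$. The frozen variables are $f_1=y_{41}$, $f_2=\Delta_{34,12}$, $f_3=\Delta_{234,123}$, and $N_-^w=\{f_1f_2f_3\ne0\}$ by (G2), since $w_\circ B_-B_+=B_+w_\circ B_+$. The first $i$ columns of $y^\top\bar w_\circ$ are, up to order and sign, the last $i$ columns of $y^\top$. Comparing minors in these columns in \eqref{eq:twist} gives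
\[
\gamma^*\Delta_{J,\{1,\dots,i\}}=\Delta_{\{5-i,\dots,4\},J}\,/f_i .
\]
Use $y_{42}=\Delta_{14,12}$, $y_{43}=\Delta_{124,123}$, $y_{32}=\Delta_{13,12}$, $\Delta_{34,23}=\Delta_{134,123}$ to apply the formula, and $\Delta_{34,14}=y_{31}$, $\Delta_{234,124}=\Delta_{23,12}$, $\Delta_{234,134}=y_{21}$, $\Delta_{34,24}=y_{32}$ to simplify the results. We find two cycles, where $p\xrightarrow{f}p'$ means $\gamma^*p=p'/f$:
\begin{gather*}
y_{21}\xrightarrow{f_1}y_{42}\xrightarrow{f_2}y_{31}\xrightarrow{f_1}y_{43}\xrightarrow{f_3}\Delta_{23,12}\xrightarrow{f_2}\Delta_{34,23}\xrightarrow{f_3}y_{21},\\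
\Delta_{24,12}\xrightarrow{f_2}y_{32}\xrightarrow{f_2}\Delta_{34,13}\xrightarrow{f_1f_3}\Delta_{24,12}.
\end{gather*}
For the last arrow, $\Delta_{34,13}=y_{31}y_{43}-f_1$ is sent to $(y_{43}\Delta_{23,12}-f_3)/(f_1f_3)$, and expanding $f_3$ along its last column gives $f_3=y_{43}\Delta_{23,12}-\Delta_{24,12}$. The nine polynomials in the cycles and $f_1,f_2,f_3$ are pairwise nonproportional and irreducible: $f_2$ is a generic $2\times2$ determinant, and each of the others has the form $\pm y_{ab}+(\text{terms without }y_{ab})$. Since the minor $y_{21}$ lies in $\mathbb B$, the twist $\eta_w^d$ can be trivial only if $6\mid d$.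

The cycles are explained by the three flags $F_0=B_+$, $F_4=yB_+$, $F_8=w_\circ B_+$, each of which is a line in a plane in a $3$-space of $\mathbb C^4$. Let $L_0,L_2,L_4$ be their lines, and let $L_1$, $L_3$, $L_5$ be the intersections of the plane of $F_0$, $F_4$, $F_8$ with the $3$-space of $F_4$, $F_8$, $F_0$, respectively. These lines are spanned by
\[
\mathbf a_0=e_1,\quad \mathbf a_1=\Delta_{34,23}e_1+f_3e_2,\quad \mathbf a_2=ye_1,\quad \mathbf a_3=ye_2,\quad \mathbf a_4=e_4,\quad \mathbf a_5=e_3;
\]
for $\mathbf a_1$, note that $\det(e_1,ye_1,ye_2,ye_3)=f_3$ and $\det(e_2,ye_1,ye_2,ye_3)=-\Delta_{134,123}$. Place the indices $0,\dots,5$ at the vertices of a hexagon, and let $[a,b]$ be the determinant of the four vectors other than $\mathbf a_a,\mathbf a_b$. Up to sign,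
\[
\begin{array}{c|cccccc}
\text{sides}&[0,1]&[1,2]&[2,3]&[3,4]&[4,5]&[5,0]\\
&1&1&f_3&f_1f_3&f_2f_3&f_2\\ \hline
\text{short diagonals}&[1,3]&[2,4]&[3,5]&[4,0]&[5,1]&[0,2]\\
&y_{21}&f_3y_{42}&f_3y_{31}&f_2y_{43}&\Delta_{23,12}&\Delta_{34,23}\\ \hline
\text{long diagonals}&[1,4]&[2,5]&[3,0]\\
&\Delta_{24,12}&f_3y_{32}&\Delta_{34,13}
\end{array}
\]
Only three entries need a computation. With $x=\Delta_{34,23}=y_{32}y_{43}-y_{42}$ and the row expansion $f_3=y_{21}x-y_{31}y_{43}+y_{41}$, they are $[3,0]=\pm(xy_{21}-f_3)=\pm\Delta_{34,13}$,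
\begin{align*}
\pm[5,0]&=x\Delta_{23,12}-f_3y_{32}=-xy_{31}+y_{31}y_{32}y_{43}-y_{32}y_{41}=f_2,\\
\pm[4,0]&=x\Delta_{24,12}-f_3y_{42}=-xy_{41}+y_{31}y_{42}y_{43}-y_{41}y_{42}=y_{43}f_2 .
\end{align*}
So the sides are units, the nine diagonals are the nine functions above, and \emph{the twist rotates the hexagon by one vertex}.

Since the sides are units, any four cyclically consecutive vectors form a basis, and the six lines (indices mod $6$) define twelve flags
\begin{align*}
F_{2a}&=(L_a\subset L_a+L_{a+1}\subset L_{a-1}+L_a+L_{a+1}),\\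
F_{2a+1}&=(L_{a+1}\subset L_a+L_{a+1}\subset L_a+L_{a+1}+L_{a+2}),
\end{align*}
which for $F_0,F_4,F_8$ are the flags we started from. The step $F_{2a}\to F_{2a+1}$ changes the line and the $3$-space, and the step $F_{2a+1}\to F_{2a+2}$ changes the plane. This is the closed chain of $2M=12$ flags; it is the form of the hexagon that makes sense in every type.

Two features of the general proof are visible here. First, that $(\gamma^*)^6$ fixes nine functions up to units does not yet say that it fixes every element of $\mathbb B$ up to units; a rigidity argument is needed. Second, the relation $y_{21}y_{42}=f_1+\Delta_{24,12}$ suggests the ratio of the two terms on the right, and on it the twist acts as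
\[
\frac{f_1}{\Delta_{24,12}}\mapsto\frac{f_2}{f_1y_{32}}\mapsto\frac{f_1}{\Delta_{34,13}}\mapsto\frac{f_3}{\Delta_{24,12}}\mapsto\frac{f_2}{f_3y_{32}}\mapsto\frac{f_3}{\Delta_{34,13}}\mapsto\frac{f_1}{\Delta_{24,12}} .
\]
Such ratios are periodic exactly, not only up to units. After three steps this one returns with $f_1$ replaced by $f_3$, which is the involution $*$.

\section{Bipartite Coxeter elements}\label{sec:coxeter}

Let $\varepsilon(i)\in\{0,1\}$ be defined by $i\in I_{\varepsilon(i)}$. Extend the notation periodically: for $j\in\mathbb Z$ put $I_j=\{i:\varepsilon(i)\equiv j\bmod2\}$ and $c_j=\prod_{i\in I_j}s_i$, and for $j\le k$ put $c_{[j,k)}=c_jc_{j+1}\cdots c_{k-1}$. Thus $c^r=c_{[0,2r)}$. Recall that $h$ is the order of $c$.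

\begin{lemma}\label{lem:cox}
\begin{itemize}
\item[(a)] $w_\circ=c_{[j,j+h)}$ for every $j$, with lengths adding.
\item[(b)] $w_\circ c_jw_\circ=c_{j+h}$ and $\varepsilon(i^*)\equiv\varepsilon(i)+h\pmod2$.
\item[(c)] There are $\nu_i>0$ with $\sum_{i'\ne i}(-a_{i'i})\nu_{i'}=2\cos(\pi/h)\,\nu_i$ for all $i$.
\end{itemize}
\end{lemma}

\begin{proof}
The idea is to find a plane on which $c_0,c_1$ act as reflections. The matrix $(2\delta_{ij}-a_{ij})$ is nonnegative and irreducible, since the Dynkin diagram is connected. Let $\rho>0$ be its Perron--Frobenius eigenvalue and $b_i>0$ with $\sum_{i\ne j}(-a_{ji})b_i=\rho b_j$. Put $\lambda_0=\sum_{i\in I_0}b_i\varpi_i$ and $\lambda_1=\sum_{i\in I_1}b_i\varpi_i$. All neighbors of a node of $I_1$ lie in $I_0$, so $\alpha_i=\sum_ja_{ji}\varpi_j$ gives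
\[
c_0\lambda_0=\lambda_0-\sum_{i\in I_0}b_i\alpha_i=-\lambda_0+\rho\lambda_1,\qquad c_0\lambda_1=\lambda_1,
\]
and, exchanging the parts, $c_1\lambda_1=-\lambda_1+\rho\lambda_0$, $c_1\lambda_0=\lambda_0$. Hence $c_0,c_1$ act on the real plane $\Pi$ spanned by $\lambda_0,\lambda_1$ as the orthogonal reflections in $\mathbb R\lambda_1$ and $\mathbb R\lambda_0$. As $\lambda_0+c_0\lambda_0=\rho\lambda_1$ is twice the orthogonal projection of $\lambda_0$ to $\mathbb R\lambda_1$, the angle $\omega$ between $\lambda_0$ and $\lambda_1$ lies in $(0,\pi/2)$. The rotation $c_0c_1$ of $\Pi$ has trace $\rho^2-2=2\cos2\omega$, so $\rho=2\cos\omega$.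

The open sector $S=\mathbb R_{>0}\lambda_0+\mathbb R_{>0}\lambda_1$ equals $\Pi\cap\mathcal C$, where $\mathcal C$ is the open fundamental chamber. For $v$ in the group generated by $c_0,c_1$ we have $vS=\Pi\cap v\mathcal C$, and $W$ permutes the chambers simply transitively, so $vS\cap v'S=\emptyset$ for $v\ne v'$. Fix $j$ and put $v_{(s)}=c_{[j,j+s)}$. The sector $v_{(s+1)}S$ is the reflection of $v_{(s)}S$ in the wall that it does not share with $v_{(s-1)}S$, so in a suitable angular coordinate $v_{(s)}S$ occupies the angles $(s\omega,(s+1)\omega)$. For $r=\lfloor2\pi/\omega\rfloor$ the sector $v_{(r)}S$ meets $S$, so $v_{(r)}=1$ and $r\omega=2\pi$; moreover $v_{(s)}=1$ forces $r\mid s$. The determinant on $\Pi$ shows that $r$ is even, so $r/2$ is the order of $c$: $r=2h$ and $\omega=\pi/h$. Now $v_{(h)}S=-S\subset-\mathcal C$, so $c_{[j,j+h)}=w_\circ$. The two words obtained for $j$ even and $j$ odd have together $nh=2\ell(w_\circ)$ letters and each has at least $\ell(w_\circ)$ letters, so both are reduced. This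 proves (a). Part (c) holds because $\rho=2\cos(\pi/h)$ is also the Perron--Frobenius eigenvalue of the transposed matrix.

For (b), let $w'=c_{[j+1,j+h)}$. By (a), $w_\circ=c_jw'=w'c_{j+h}$, so $w_\circ=c_jw_\circ c_{j+h}$. Since $w_\circ s_iw_\circ=s_{i^*}$, this says $(I_j)^*=I_{j+h}$.
\end{proof}

From now on $w=c^m$ with $m\ge2$ and $2m\le h$. By Lemma~\ref{lem:cox}(a), every $c_{[j,k)}$ with $k-j\le h$ has lengths adding; in particular $w=c_{[0,2m)}$ has length $nm$. This is the first use of $2m\le h$. For $2m>h$ the word has more than $\ell(w_\circ)$ letters and is not reduced.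

\section{The coordinate ring of the cell}\label{sec:ring}

The map $y\mapsto yB_+$ identifies $N_-^w$ with the nonempty open subset $C_w\cap B_-B_+/B_+$ of $C_w\cong\mathbb A^{nm}$, so $R$ is a domain of dimension $nm$, and $\gamma^*$ extends to $\operatorname{Frac}R$. We need generators of $\operatorname{Frac}R$, the units of $R$, and relations. All three are expressed through the minors
\[
D_i(r,p)=D_{c^r\varpi_i,c^p\varpi_i}\qquad(0\le p\le r\le m),
\]
for which $D_i(r,r)=1$ and $D_i(m,0)=f_i$.

\begin{lemma}\label{lem:coord}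
The $nm$ functions $D_i(r,0)$, $i\in I$, $1\le r\le m$, are algebraically independent and generate the field $\operatorname{Frac}R$.
\end{lemma}

\begin{proof}
We first replace $N_-^w$ by an open subset of an affine space on which these minors are triangular. Let $U=N_-\cap wN_-w^{-1}$, $N(w)=N_-\cap wN_+w^{-1}$, and let $\Omega\subset N_-$ be the set where all $D_{w\varpi_i,\varpi_i}$ are nonzero; by (G2), $\Omega=N_-\cap\bar wN_-B_+$. If $y=\bar wy'b\in\Omega$, write $\bar wy'\bar w^{-1}=y''z$ with $y''\in U$, $z\in N_+\cap wN_-w^{-1}$ by (G3); then $y''^{-1}y\in N_-\cap N_+\bar wB_+=N_-^w$. Conversely, if $y''\in U$ and $z\bar wb\in N_-^w$, then $y''z\in wN_-w^{-1}$, so $UN_-^w\subset\Omega$; the factor $y''$ is determined by the product, because $wN_-w^{-1}$ acts freely on its orbit through $wB_+$. So $U\times N_-^w\cong\Omega$. Also $U\times N(w)\cong N_-$, and the $D_{w\varpi_i,\varpi_i}$ are left $U$-invariant since $\bar w^{-1}U\bar w\subset N_-$. Hence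
\[
N_-^w\cong U\backslash\Omega\cong\{y\in N(w):D_{w\varpi_i,\varpi_i}(y)\ne0\ \forall i\},
\]
compatibly with left $U$-invariant functions.

Let $w=s_{i_1}\cdots s_{i_\ell}$ be a reduced word refining $c_0c_1\cdots c_{2m-1}$, and put $w_k=s_{i_1}\cdots s_{i_k}$, $D_k=D_{w_k\varpi_{i_k},\varpi_{i_k}}$. If $k$ is the $r$th occurrence of $i$, then $w_k\varpi_i=c^r\varpi_i$, because only $s_i$ moves $\varpi_i$. So the $D_k$ are the $D_i(r,0)$. They are left $U$-invariant: by (G3), $\beta>0$ and $w^{-1}\beta>0$ imply $w_k^{-1}\beta>0$, so $\bar w_k^{-1}U\bar w_k\subset N_-$. Write $y\in N(w)$ uniquely as $Z_\ell(t_\ell)\cdots Z_1(t_1)$ with $Z_k(t)=\bar w_{k-1}y_{i_k}(t)\bar w_{k-1}^{-1}$. For $p>k$ the element $\bar w_k^{-1}Z_p\bar w_k$ lies in the root subgroup of $-s_{i_{k+1}}\cdots s_{i_{p-1}}\alpha_{i_p}<0$, so $\langle w_k\varpi_i|Z_p=\langle w_k\varpi_i|$ for every $i$. Let $i=i_k$. In $SL_2$ the row vector $(0,1)$ times $\left(\begin{smallmatrix}1&0\\t&1\end{smallmatrix}\right)$ is $(t,1)$, so $\langle s_i\varpi_i|y_i(t)=\langle s_i\varpi_i|+t\langle\varpi_i|$,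 and
\[
D_k=t_k\,\langle w_{k-1}\varpi_i|Z_{k-1}\cdots Z_1|\varpi_i\rangle+\langle w_k\varpi_i|Z_{k-1}\cdots Z_1|\varpi_i\rangle .
\]
Let $k^-$ be the previous occurrence of $i$. Then $w_{k-1}\varpi_i=w_{k^-}\varpi_i$, so the coefficient of $t_k$ is $D_{k^-}$; it is $1$ if there is no previous occurrence. The second term is a polynomial in $t_1,\dots,t_{k-1}$. By induction $D_k\ne0$ has degree exactly one in $t_k$, and $\mathbb C(D_1,\dots,D_k)=\mathbb C(t_1,\dots,t_k)$.
\end{proof}

\begin{remark}[The case $m=1$]\label{rem:m1}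
The proof applies to $w=c$. There each $i$ occurs once, $D_k=t_k+(\text{polynomial in }t_1,\dots,t_{k-1})$, and $R=\mathbb C[f_1^{\pm1},\dots,f_n^{\pm1}]$. By (K2), $\mathbb B$ contains $1=D_{\varpi_i,\varpi_i}$ and hence $\mathcal F$, which spans $R$; so $\mathbb B=\mathcal F$ and $\mathrm{PD}(c)=1$ by Proposition~\ref{prop:q1}. The question begins at $m=2$.
\end{remark}

Our geometric constructions produce functions up to units of $R$, while the problem allows only frozen monomials. The next lemma shows that nothing is lost.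

\begin{lemma}\label{lem:units}
$R^\times=\mathbb C^*\mathcal F$.
\end{lemma}

\begin{proof}
On $C_w\ni z\bar wB_+$, $z\in N_+\cap wN_-w^{-1}$, let $p_i=\Delta_i(z\bar w)$. By (G2), $N_-^w=C_w\setminus\bigcup_i\{p_i=0\}$ and
\[
\{p_i=0\}=\bigsqcup_{s_i\le v\le w}C_w\cap B_-vB_+/B_+ .
\]
These open Richardson varieties are irreducible of dimension $\ell(w)-\ell(v)$ \cite{Ri}. The set $\{p_i=0\}$ is nonempty, because $s_i\le w$, and it is a proper hypersurface in an affine space, hence pure of codimension one. Only the stratum $v=s_i$ has that dimension. So $\{p_i=0\}$ is the closure of this stratum and is irreducible, and these divisors are distinct since $p_j\ne0$ on the stratum of $s_i$ for $j\ne i$. Hence $p_i\in\mathbb C^*\pi_i^{r_i}$ with $\pi_i$ prime in the polynomial ring $\mathbb C[C_w]$ and $r_i\ge1$, and $R^\times$ is generated by $\mathbb C^*$ and $\pi_1,\dots,\pi_n$.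

If $y=z\bar wb\in N_-^w$, then $1=\Delta_i(y)=p_i\varpi_i(b)$ and $f_i(y)=\varpi_i(b)$, so $f_i=p_i^{-1}\in\mathbb C^*\pi_i^{-r_i}$. It remains to see that $r_i=1$. In the coordinates of Lemma~\ref{lem:coord}, $f_i=D_k$ for the last occurrence $k$ of $i$. It has degree one in $t_k$, so it has a prime factor $\pi\in\mathbb C[t_1,\dots,t_\ell]$ of multiplicity exactly one. In $\operatorname{Frac}R=\mathbb C(t_1,\dots,t_\ell)$ we get $1=\operatorname{ord}_\pi(f_i)=-r_i\operatorname{ord}_\pi(\pi_i)$, so $r_i=1$.
\end{proof}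

Let $K=\mathbb C(f_1,\dots,f_n)\subset\operatorname{Frac}R$. It contains $R^\times$, and $\operatorname{Frac}R$ has transcendence degree $n(m-1)$ over $K$.

\begin{lemma}\label{lem:D}
For $0\le p<r\le m-1$,
\begin{equation}\label{eq:D}
D_i(r,p)\,D_i(r{+}1,p{+}1)=D_i(r{+}1,p)\,D_i(r,p{+}1)+\prod_{i'\ne i}D_{i'}(r',p')^{-a_{i'i}},
\end{equation}
where $(r',p')=(r+\varepsilon(i),p+\varepsilon(i))$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:FZ} to $g=\bar u^{-1}y\bar v$, with $(u,v)=(c^r,c^p)$ if $i\in I_0$ and $(u,v)=(c^rc_0,c^pc_0)$ if $i\in I_1$. In both cases $us_i$ and $vs_i$ are initial segments of the reduced word of $w$, so $\bar u\bar s_i=\overline{us_i}$ and $\bar v\bar s_i=\overline{vs_i}$. For $i\in I_0$ we have $c^rs_i\varpi_i=c^{r+1}\varpi_i$. For $i\in I_1$ we have $c^rc_0\varpi_i=c^r\varpi_i$, $c^rc_0s_i\varpi_i=c^{r+1}\varpi_i$, and $c^rc_0\varpi_{i'}=c^{r+1}\varpi_{i'}$ for the neighbors $i'\in I_0$. The same holds with $p$ in place of $r$.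
\end{proof}

In the example of Section~\ref{sec:example}, \eqref{eq:D} for $i=1$, $(r,p)=(1,0)$ is $y_{21}y_{42}=f_1+\Delta_{24,12}$.

\section{Closed chains of flags}\label{sec:chain}

A \emph{flag} is a point of $G/B_+$. Write $gB_+\xrightarrow{v}g'B_+$ if $g^{-1}g'\in B_+vB_+$; this relation is $G$-invariant. Suppose $\ell(vv')=\ell(v)+\ell(v')$. By (G4), the flags $F'$ with $gB_+\xrightarrow{v}F'$ are uniquely of the form $gXB_+$, where $X$ is a product $\prod x(t)\bar s$ along a fixed reduced word of $v$. Applying this to the concatenated word of $vv'$, we see that $F\xrightarrow{v}F'\xrightarrow{v'}F''$ implies $F\xrightarrow{vv'}F''$, and that for $F\xrightarrow{vv'}F''$ the intermediate flag $F'$ exists, is unique, and depends algebraically on $(F,F'')$.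

Put
\[
e=2m+h=2M-h .
\]
For $y\in N_-^w$ let $F_0=B_+$, $F_{2m}=yB_+$, $F_e=w_\circ B_+$, $F_{2M}=B_+$. Then $F_0\xrightarrow{w}F_{2m}\xrightarrow{w_\circ}F_e\xrightarrow{w_\circ}F_{2M}$, the middle arrow because $y^{-1}\bar w_\circ\in\bar w_\circ N_+$. Since $w=c_{[0,2m)}$ and $w_\circ=c_{[2m,e)}=c_{[e,2M)}$ with lengths adding, there is a unique sequence $F_j=F_j(y)$, $j\in\mathbb Z$, with these values and
\[
F_j\xrightarrow{c_j}F_{j+1},\qquad F_{j+2M}=F_j ,
\]
and each $F_j$ is a morphism $N_-^w\to G/B_+$. On two of the three arcs the chain is explicit: for $0\le s\le h$,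
\begin{equation}\label{eq:chain}
F_{2m+s}=y\,c_{[0,s)}B_+,\qquad F_{e+s}=c_{[0,s)}w_\circ B_+ .
\end{equation}
Indeed, the right sides have consecutive relative positions $c_s=c_{2m+s}$ and $w_\circ c_sw_\circ=c_{s+h}=c_{e+s}$. At $s=0$ they have the required values, and at $s=h$ they are $yw_\circ B_+=w_\circ B_+$ and $w_\circ w_\circ B_+=B_+$.

The automorphism $\theta$ acts on flags by $\theta(gB_+)=\theta(g)\bar w_\circ B_+$, which is well defined because $B_-\bar w_\circ B_+=\bar w_\circ B_+$. It turns the relative position $v$ into $w_\circ vw_\circ$, since $\bar w_\circ^{-1}B_-vB_-\bar w_\circ=B_+w_\circ vw_\circ B_+$. For $SL_{n+1}$ it replaces a flag by the flag of orthogonal complements.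

\begin{proposition}\label{prop:rot}
$F_j(\gamma(y))=y^\top\theta(F_{j+e}(y))$ for all $j\in\mathbb Z$.
\end{proposition}

\begin{proof}
Let $F'_j$ be the right side. It is $2M$-periodic, and $F'_j\to F'_{j+1}$ has position $w_\circ c_{j+e}w_\circ=c_{j+e+h}=c_{j+2M}=c_j$. By uniqueness of the chain it suffices to compare at $j=0,2m,e$. First, $F'_0=y^\top\theta(w_\circ B_+)=y^\top B_+=B_+$. Next, \eqref{eq:chain} with $s=2m\le h$ gives $F_{e+2m}=ww_\circ B_+$, so $F'_{2m}=y^\top wB_+=\gamma(y)B_+$. Finally $2e=2m+2M$, so $F'_e=y^\top\theta(yB_+)=w_\circ B_+$.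
\end{proof}

The hypothesis $2m\le h$ enters here in an essential way: the rotation carries the marked position $2m$ into the arc where the chain does not depend on $y$.

\section{The functions $T_{i,l}(u)$}\label{sec:T}

To read Proposition~\ref{prop:rot} on $R$ we need $G$-invariant functions of the chain. A flag determines a line in $V(\varpi_i)$ and a line in $V(\varpi_i)^*$, and two flags can be paired, but only up to scale. We fix the scale by lifting the chain to $G$ in the way that makes \eqref{eq:FZ} apply without correction factors.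

\subsection{Lifts and pairings}
By (G4) applied to $c_j$, there are unique morphisms $g_j:N_-^w\to G$ ($j\ge0$) with $g_0=1$, $g_jB_+=F_j$ and
\[
g_{j+1}=g_j\prod_{i\in I_j}x_i(t_{i,j})\bar s_i,\qquad t_{i,j}\in R :
\]
given $g_j$, the $t_{i,j}$ are the coordinates of the morphism $y\mapsto g_j^{-1}F_{j+1}\in C_{c_j}$. Put
\[
\xi_i(j)=\langle w_\circ\varpi_i|g_j^{-1},\qquad\zeta_i(k)=g_k|\varpi_i\rangle,\qquad T_i(j,k)=\langle\xi_i(j),\zeta_i(k)\rangle=\Delta_i(\bar w_\circ^{-1}g_j^{-1}g_k)\in R .
\]
If $F_j=gB_+$, the lines $\mathbb C\xi_i(j)$ and $\mathbb C\zeta_i(j)$ are spanned by $\langle w_\circ\varpi_i|g^{-1}$ and $g|\varpi_i\rangle$, so they depend only on the flag. By (G2), $F_j\xrightarrow{w_\circ}F_k$ at exactly those points where all $T_i(j,k)$ are nonzero: the $T_i(j,k)$ measure the failure of $F_j$ and $F_k$ to be opposite. We use repeatedly: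
\begin{itemize}
\item[(L)] Two nowhere vanishing morphisms from $N_-^w$ to a vector space that span the same line at every point differ by a factor in $R^\times$.
\end{itemize}
The factor is locally a ratio of two coordinates with nonvanishing denominator, hence regular, and it is nowhere zero.

With $u=s_pw_\circ$ we have $w_\circ=s_pu=us_{p^*}$ with lengths adding, so $\bar s_p\bar w_\circ=\bar s_p\bar u\bar s_{p^*}=\bar w_\circ\bar s_{p^*}$. Also $\bar w_\circ^{-1}x_p(-t)\bar w_\circ=y_{p^*}(t')$ with $t'$ a nonzero constant multiple of $t$. Hence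
\begin{equation}\label{eq:move}
\bar w_\circ^{-1}(x_p(t)\bar s_p)^{-1}=\bar s_{p^*}^{-1}y_{p^*}(t')\bar w_\circ^{-1}.
\end{equation}
The rank-one subgroup of a node $p\ne i$ fixes $|\varpi_i\rangle$ and $\langle\varpi_i|$, so
\begin{equation}\label{eq:const}
\zeta_i(k+1)=\zeta_i(k)\ \text{ if }i\notin I_k,\qquad\xi_i(j+1)=\xi_i(j)\ \text{ if }i^*\notin I_j .
\end{equation}

\subsection{The $T$-system}
Let $i\in I_k$ and $i^*\in I_j$. Put $X=y_i(t')\,\bar w_\circ^{-1}g_j^{-1}g_k\,x_i(t)$, with $t=t_{i,k}$ and $t'$ the multiple of $t_{i^*,j}$ in \eqref{eq:move}. The rank-one subgroups of the nodes of $I_k$ commute with each other, and so do those of $(I_j)^*$; the factors with index different from $i$ fix $|\varpi_i\rangle$, respectively $\langle\varpi_i|$. Thus $\zeta_i(k+1)=g_kx_i(t)\bar s_i|\varpi_i\rangle$ and $\xi_i(j+1)=\langle\varpi_i|\bar s_i^{-1}y_i(t')\bar w_\circ^{-1}g_j^{-1}$, and by (G1)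
\begin{gather*}
T_i(j,k)=\Delta_i(X),\quad T_i(j{+}1,k)=\Delta_i(\bar s_i^{-1}X),\quad T_i(j,k{+}1)=\Delta_i(X\bar s_i),\\
T_i(j{+}1,k{+}1)=\Delta_i(\bar s_i^{-1}X\bar s_i),\quad T_{i'}(j,k)=\Delta_{i'}(X)\ \ (i'\ne i).
\end{gather*}
So \eqref{eq:FZ} gives
\begin{equation}\label{eq:Tjk}
T_i(j,k)T_i(j{+}1,k{+}1)=T_i(j{+}1,k)T_i(j,k{+}1)+\prod_{i'\ne i}T_{i'}(j,k)^{-a_{i'i}} .
\end{equation}
By \eqref{eq:const} it is enough to keep the pairs $(j,k)$ with $i^*\in I_j$, $i\in I_k$. For these $k-j\equiv h\pmod 2$ by Lemma~\ref{lem:cox}(b), and we index them by a level $l$, which records the distance $k-j=h+2l$, and a time $u$, which records the position. For $l\ge-1$, $u\ge l$ and $u-l\equiv\varepsilon(i)+h\pmod2$ put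
\[
T_{i,l}(u)=T_i(u-l,\;u+l+h).
\]
Let $l\ge0$, $u\ge l+1$ and $u-l\equiv\varepsilon(i)+h+1$, and take $j=u-1-l$, $k=u-1+l+h$ in \eqref{eq:Tjk}. By \eqref{eq:const}, $T_i(j{+}1,k{+}1)=T_i(j{+}2,k{+}2)$, $T_i(j{+}1,k)=T_i(j{+}2,k)$, $T_i(j,k{+}1)=T_i(j,k{+}2)$, and $T_{i'}(j,k)=T_{i'}(j{+}1,k{+}1)$ for $i'$ adjacent to $i$. We obtain the \emph{$T$-system}
\begin{equation}\label{eq:T}
T_{i,l}(u-1)T_{i,l}(u+1)=\mathsf A_{i,l}(u)+\mathsf B_{i,l}(u),
\end{equation}
\[
\mathsf A_{i,l}(u)=T_{i,l-1}(u)T_{i,l+1}(u),\qquad\mathsf B_{i,l}(u)=\prod_{i'\ne i}T_{i',l}(u)^{-a_{i'i}} .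
\]

\subsection{Boundary values and symmetries}

\begin{lemma}\label{lem:bdry}
$T_i(j,j+h)=1$ for all $i$ and $j\ge0$, so $T_{i,0}=1$; and $T_{i,-1}=0$.
\end{lemma}

\begin{proof}
By (G4) and Lemma~\ref{lem:cox}(a), $g_j^{-1}g_{j+h}\in N_+\bar w_\circ=\bar w_\circ N_-$, which gives the first claim. Next, $T_{i,-1}(u)=T_i(j,k)$ with $k=j+h-2$ and $i\in I_k$. Let $v=c_{[j,k)}$, so that $g_j^{-1}g_k=z\bar v$ with $z\in N_+$. The covector $\langle w_\circ\varpi_i|$ sees only the lowest weight, and $z|v\varpi_i\rangle$ is $|v\varpi_i\rangle$ plus terms of higher weight. So the pairing vanishes unless $v\varpi_i=w_\circ\varpi_i$. But $w_\circ=vc_kc_{k+1}$ with $i\in I_k$, $i\notin I_{k+1}$, so $w_\circ\varpi_i=v(\varpi_i-\alpha_i)\ne v\varpi_i$.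
\end{proof}

\begin{lemma}\label{lem:sym}
Let $i\in I$ and $j,k\ge0$.
\begin{itemize}
\item[(a)] $T_{i^*}(k,j)=\kappa_iT_i(j,k)$ with $\kappa_i\in\mathbb C^*$ depending only on $i$.
\item[(b)] $\xi_i(j+2M)\in R^\times\xi_i(j)$ and $\zeta_i(k+2M)\in R^\times\zeta_i(k)$.
\item[(c)] $\gamma^*T_i(j,k)=\upsilon_i(j)\,\upsilon'_i(k)\,T_{i^*}(j+e,k+e)$ with units $\upsilon_i(j),\upsilon'_i(k)\in R^\times$, the first independent of $k$ and the second independent of $j$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Identify $V(\varpi_{i^*})$ with $V(\varpi_i)^*$, on which $g$ acts by $\xi\mapsto\xi g^{-1}$. The covector $\langle w_\circ\varpi_i|$ has weight $-w_\circ\varpi_i=\varpi_{i^*}$, so $|\varpi_{i^*}\rangle$ is a constant multiple of it, and $\zeta_{i^*}(j)$ is the same multiple of $\xi_i(j)$. Under the dual identification $V(\varpi_{i^*})^*=V(\varpi_i)$, the covector $\langle w_\circ\varpi_{i^*}|$ has weight $\varpi_i$, so $\xi_{i^*}(k)$ is a constant multiple of $\zeta_i(k)$.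

(b) This follows from (L) and $F_{j+2M}=F_j$.

(c) By Proposition~\ref{prop:rot}, $F_j(\gamma(y))=y^\top\theta(g_{j+e})\bar w_\circ B_+$. Since $\bar w_\circ^2\in H$, (L) gives
\[
\zeta_i(k)\circ\gamma\in R^\times\,y^\top\theta(g_{k+e})|w_\circ\varpi_i\rangle,\qquad\xi_i(j)\circ\gamma\in R^\times\,\langle\varpi_i|\theta(g_{j+e})^{-1}(y^\top)^{-1}.
\]
In the pairing $y^\top$ cancels, leaving $\langle\varpi_i|\theta(g)|w_\circ\varpi_i\rangle$ with $g=g_{j+e}^{-1}g_{k+e}$. Let $G$ act on $V(\varpi_i)$ through $\theta$. As $\theta$ inverts $H$ and maps $N_+$ to $N_-$, the vector $|w_\circ\varpi_i\rangle$ becomes a highest weight vector of weight $\varpi_{i^*}$, and $\langle\varpi_i|$ becomes a covector of the lowest weight space. So $\langle\varpi_i|\theta(g)|w_\circ\varpi_i\rangle$ is a nonzero constant, depending only on $i$, times $\langle w_\circ\varpi_{i^*}|g|\varpi_{i^*}\rangle$.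
\end{proof}

\begin{corollary}\label{cor:Tsym}
Whenever the left sides are defined,
\begin{itemize}
\item[(a)] $T_{i,l}(u)\approx T_{i,l}(u+2M)$;
\item[(b)] $T_{i,l}(u)\approx T_{i^*,m-l}(u+M)$ for $0\le l\le m+1$; in particular $T_{i,m}(u)\in R^\times$ and $T_{i,m+1}(u)=0$;
\item[(c)] $\gamma^*T_{i,l}(u)\approx T_{i^*,l}(u+e)$.
\end{itemize}
\end{corollary}

\begin{proof}
Parts (a) and (c) are Lemma~\ref{lem:sym}(b) and (c). For (b), let $(j,k)=(u-l,u+l+h)$. Then $T_i(j,k)\approx T_{i^*}(k,j+2M)$ by Lemma~\ref{lem:sym}(a),(b), and $k=(u+M)-(m-l)$, $j+2M=(u+M)+(m-l)+h$. The special cases follow from Lemma~\ref{lem:bdry}.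
\end{proof}

So the $T$-system closes up on the levels $1\le l\le m-1$, with units at the levels $0$ and $m$. In the example of Section~\ref{sec:example}, $T_i(j,k)$ pairs the $(4-i)$-dimensional subspace of $F_j$ with the $i$-dimensional subspace of $F_k$, and (L) gives $T_{1,1}(2a+1)\approx[a+2,a+4]$, $T_{3,1}(2a+1)\approx[a-1,a+1]$, $T_{2,1}(2a+2)\approx[a+2,a+5]$. Part (c), with $e=8$ and $1^*=3$, sends $[a+2,a+4]$ to $[a+3,a+5]$: it is the rotation of the hexagon.

\subsection{Minors and weights}

\begin{lemma}\label{lem:minors}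
\begin{itemize}
\item[(a)] $D_i(r,p)\approx T_{i^*,\,r-p}\big(2m+\varepsilon(i)+r+p\big)$ for $0\le p\le r\le m$.
\item[(b)] $T_{i^*,m}(m+\varepsilon(i))\in\mathbb C^*f_i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $2p,2r\le2m\le h$, \eqref{eq:chain} gives $F_{2m+2p}=yc^pB_+$ and $F_{e+2r}=c^rw_\circ B_+$. By (L), $\zeta_i(2m+2p)\in R^\times y|c^p\varpi_i\rangle$ and $\xi_i(e+2r)\in R^\times\langle c^r\varpi_i|$. If $\varepsilon(i)=1$, then $i\notin I_{2m+2p}$ and $i^*\notin I_{e+2r}$, so by \eqref{eq:const} both indices may be raised by $1$. Hence, by Lemma~\ref{lem:sym}(a),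
\[
D_i(r,p)\approx T_i\big(e+2r+\varepsilon(i),\,2m+2p+\varepsilon(i)\big)\approx T_{i^*}\big(2m+2p+\varepsilon(i),\,2m+2r+\varepsilon(i)+h\big).
\]

(b) Here the unit must be found exactly. Write $g_{2m}=z\bar w=yb$ with $z\in N_+$ (by (G4)) and $b\in B_+$. Then $1=\langle w\varpi_i|z|w\varpi_i\rangle=\langle w\varpi_i|yb|\varpi_i\rangle=\varpi_i(b)f_i$, so $\langle\varpi_i|\zeta_i(2m)\rangle=\varpi_i(b)=f_i^{-1}$. As $F_e=w_\circ B_+$, we have $\xi_i(e)=\upsilon\langle\varpi_i|$ with $\upsilon\in R^\times$. Then $\upsilon f_i^{-1}=T_i(e,2m)=\kappa_i^{-1}T_{i^*}(2m,2m+h)=\kappa_i^{-1}$ by Lemmas~\ref{lem:sym}(a) and~\ref{lem:bdry}. Therefore $T_{i^*}(0,e)=\kappa_iT_i(e,0)=\kappa_i\upsilon\in\mathbb C^*f_i$. For $i\in I_0$ this is $T_{i^*,m}(m)$. For $i\in I_1$ we have $i\notin I_0$ and $i^*\notin I_e$, so by \eqref{eq:const} it equals $T_{i^*}(1,e+1)=T_{i^*,m}(m+1)$.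
\end{proof}

\begin{lemma}\label{lem:homog}
Each $T_i(j,k)$ is homogeneous.
\end{lemma}

\begin{proof}
Let $\delta\in H$. It fixes $B_+$ and $w_\circ B_+$ and sends $yB_+$ to $\delta y\delta^{-1}B_+$, so $F_j(\delta y\delta^{-1})=\delta F_j(y)$ by uniqueness of the chain. Define $\delta_0=\delta$ and $\delta_{j+1}=\bar c_j^{\,-1}\delta_j\bar c_j\in H$. Then
\[
\delta_j\Big(\prod_{i\in I_j}x_i(t_{i,j})\bar s_i\Big)\delta_{j+1}^{-1}=\prod_{i\in I_j}x_i\big(\alpha_i(\delta_j)t_{i,j}\big)\bar s_i ,
\]
so the elements $\delta g_j(y)\delta_j^{-1}$ are lifts of the flags $F_j(\delta y\delta^{-1})$ of the required form. By uniqueness $g_j(\delta y\delta^{-1})=\delta g_j(y)\delta_j^{-1}$, and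
\[
T_i(j,k)(\delta y\delta^{-1})=\langle w_\circ\varpi_i|\delta_j\,g_j(y)^{-1}g_k(y)\,\delta_k^{-1}|\varpi_i\rangle
\]
is a character of $\delta$ times $T_i(j,k)(y)$.
\end{proof}

\section{Slices and cross-ratios}\label{sec:Y}

So far we do not even know that the $T_{i,l}(u)$ are nonzero. Lemmas~\ref{lem:coord} and~\ref{lem:minors} give one family of them that is a coordinate system, and the $T$-system lets us move this family in time, one variable at a time.

Call two points of $I\times\{1,\dots,m-1\}$ \emph{adjacent} if they have the same level and adjacent Dynkin nodes, or the same node and levels differing by $1$. A \emph{slice} is a map $\tau:I\times\{1,\dots,m-1\}\to\mathbb Z_{\ge m}$ with $\tau(i,l)\equiv l+\varepsilon(i)+h\pmod2$ and $|\tau(x)-\tau(x')|=1$ for adjacent $x,x'$. It is \emph{good} if the $n(m-1)$ functions $T_{i,l}(\tau(i,l))$ are nonzero and generate $\operatorname{Frac}R$ over $K$; they are then algebraically independent over $K$, by the transcendence degree. The \emph{flat slice} at $u_0\ge m$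 is the slice with values in $\{u_0,u_0+1\}$; the parity condition determines it.

\begin{lemma}\label{lem:slice}
All flat slices are good. The $nm$ functions $T_{i,l}(u)$ with $1\le l\le m$ and $u\in\{m,m+1\}$ of the allowed parity are algebraically independent over $\mathbb C$.
\end{lemma}

\begin{proof}
The slice $\tau_0(i^*,r)=2m+\varepsilon(i)+r$ is good: its functions are the $D_i(r,0)$, $1\le r\le m-1$, up to elements of $R^\times\subset K$, and the $D_i(m,0)=f_i$ lie in $K$.

\emph{One move.} Let $\tau$ be good and let $(i,l)$ be a local minimum with value $u-1$, so that all adjacent points have value $u$. Replace the value by $u+1$; the result is again a slice. In \eqref{eq:T}, $\mathsf A=\mathsf A_{i,l}(u)$ and $\mathsf B=\mathsf B_{i,l}(u)$ are monomials in the other variables of $\tau$ times elements of $K^\times$, because $T_{i,0}=1$ and $T_{i,m}(u)\in R^\times$. The monomial $\mathsf B$ involves the variables $T_{i',l}(u)$ with $i'$ adjacent to $i$, which exist since $n\ge2$ and the diagram is connected,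 and $\mathsf A$ does not. So $\mathsf A+\mathsf B\ne0$, the new variable $T_{i,l}(u+1)$ is nonzero, and the old one is recovered as $(\mathsf A+\mathsf B)/T_{i,l}(u+1)$. The new slice is good. Exchanging the roles of $u-1$ and $u+1$, a local maximum can be lowered by $2$ as long as the new value is at least $m$.

\emph{From $\tau_0$ to a flat slice $\tau'\ge\tau_0$.} Let $\tau\le\tau'$, $\tau\ne\tau'$, and choose $x$ with $\tau(x)<\tau'(x)$ and $\tau(x)$ minimal among such points. An adjacent $x'$ with $\tau(x')=\tau(x)-1$ would satisfy $\tau(x')=\tau'(x')$ by minimality, so $\tau'(x)\le\tau'(x')+1=\tau(x)$, a contradiction. So $x$ is a local minimum, and raising it by $2$ keeps $\tau\le\tau'$ by parity. After finitely many moves we reach $\tau'$.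

\emph{Between flat slices.} In the flat slice at $u_0$, the points with value $u_0+1$ are pairwise nonadjacent local maxima; lowering them one by one gives the flat slice at $u_0-1$ if $u_0-1\ge m$. Raising the points with value $u_0$ gives the flat slice at $u_0+1$. So all flat slices are good.

For the last claim, the functions of level $\le m-1$ form the flat slice at $m$ and are independent over $K$, and those of level $m$ are constant multiples of the independent generators $f_1,\dots,f_n$ of $K$ by Lemma~\ref{lem:minors}(b).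
\end{proof}

The symmetries of the $T_{i,l}(u)$ hold only up to units. To exclude periods we want exact identities, so we take the ratio of the two terms of \eqref{eq:T}. For $1\le l\le m-1$, $u\ge m$ and $u-l\equiv\varepsilon(i)+h+1\pmod2$ put
\[
Y_{i,l}(u)=\mathsf A_{i,l}(u)/\mathsf B_{i,l}(u)\in\operatorname{Frac}R .
\]
For each $(i,l)$ exactly one $u\in\{m,m+1\}$ has the allowed parity; we call these $n(m-1)$ elements the \emph{initial} $Y$'s.

\begin{lemma}\label{lem:Y}
\begin{itemize}
\item[(a)] $Y_{i,l}(u)\notin K$, and $Y_{i,l}(u)$ is a quotient of nonzero homogeneous elements of $R$ of equal weight.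
\item[(b)] $Y_{i,l}(u)=Y_{i,l}(u+2M)=Y_{i^*,m-l}(u+M)$ and $\gamma^*Y_{i,l}(u)=Y_{i^*,l}(u+e)$.
\item[(c)] The initial $Y$'s are algebraically independent over $\mathbb C$; in particular they are pairwise distinct.
\item[(d)] For $1\le l\le m-1$, $u\ge m+1$ and $u-l\equiv\varepsilon(i)+h\pmod 2$,
\[
Y_{i,l}(u-1)Y_{i,l}(u+1)=\frac{\prod_{l'=l\pm1,\ 1\le l'\le m-1}\big(1+Y_{i,l'}(u)\big)}{\prod_{i'\ne i}\big(1+Y_{i',l}(u)^{-1}\big)^{-a_{i'i}}}.
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Up to $K^\times$, $Y_{i,l}(u)$ is a nontrivial Laurent monomial in the variables of the flat slice at $u$. So it is not in $K$, and $\mathsf A,\mathsf B,\mathsf A+\mathsf B$ are nonzero. All three are homogeneous by Lemma~\ref{lem:homog} and \eqref{eq:T}, which forces $\operatorname{wt}\mathsf A=\operatorname{wt}\mathsf B$.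

(b) With $j=u-1-l$ and $k=u-1+l+h$, \eqref{eq:T} gives
\[
1+Y_{i,l}(u)^{-1}=\frac{T_i(j,k)\,T_i(j{+}2,k{+}2)}{T_i(j{+}2,k)\,T_i(j,k{+}2)} .
\]
This is a cross-ratio: each of $\xi_i(j),\xi_i(j+2),\zeta_i(k),\zeta_i(k+2)$ occurs once in the numerator and once in the denominator, so rescaling any of them by a unit, or all four pairings by a common constant, changes nothing. The first and third equalities follow from Lemma~\ref{lem:sym}(b) and (c). For the second, replace each $T_i(a,b)$ by $T_{i^*}(b,a)$ and then $j$ by $j+2M$. The result is the cross-ratio for $i^*$ and $(j',k')=(k,j+2M)$, and $k=(u+M)-1-(m-l)$, $j+2M=(u+M)-1+(m-l)+h$.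

(c) An initial $Y_{i,l}(u)$ equals $T_{i,l+1}(u)$ times a Laurent monomial in functions of level $\le l$ with the same $u$. So the initial $Y$'s are Laurent monomials in the independent variables of Lemma~\ref{lem:slice}, and the exponent matrix with respect to the variables of levels $2,\dots,m$ is unitriangular. Laurent monomials with linearly independent exponent vectors are algebraically independent.

(d) By definition the left side is
\[
\prod_{l'=l\pm1}T_{i,l'}(u-1)T_{i,l'}(u+1)\Big/\prod_{i'\ne i}\big(T_{i',l}(u-1)T_{i',l}(u+1)\big)^{-a_{i'i}} .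
\]
By \eqref{eq:T}, $T_{i,l'}(u-1)T_{i,l'}(u+1)$ equals $\mathsf B_{i,l'}(u)(1+Y_{i,l'}(u))$ for $1\le l'\le m-1$, and it equals $\mathsf B_{i,l'}(u)$ for $l'=0,m$, since $T_{i,-1}=T_{i,m+1}=0$; for $l'=m$ the relation requires $u\ge m+1$. Also $T_{i',l}(u-1)T_{i',l}(u+1)=\mathsf A_{i',l}(u)(1+Y_{i',l}(u)^{-1})$. The monomials cancel, because $\prod_{l'=l\pm1}\mathsf B_{i,l'}(u)$ and $\prod_{i'\ne i}\mathsf A_{i',l}(u)^{-a_{i'i}}$ both equal $\prod_{i'\ne i}(T_{i',l-1}(u)T_{i',l+1}(u))^{-a_{i'i}}$.
\end{proof}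

\section{Rigidity}\label{sec:rigid}

We now pass from finitely many minors to the whole basis. For a homomorphism $\chi:Q\to R^\times$ let $\psi_\chi:R\to R$ be the algebra map that multiplies $R_\beta$ by $\chi(\beta)$. Such a map rescales every homogeneous element by a unit. The point is that a map which rescales the minors $D_i(r,p)$ must respect the relations \eqref{eq:D}, and these leave no freedom beyond $\chi$.

\begin{lemma}\label{lem:rigid}
For $\sigma=(\gamma^*)^d$ the following are equivalent:
\begin{itemize}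
\item[(a)] $\sigma(\bar b)\in\mathbb C^*\mathcal F\,\bar b$ for all $\bar b\in\mathbb B$;
\item[(b)] $\sigma(D_i(r,p))\approx D_i(r,p)$ for all $i$ and $0\le p\le r\le m$;
\item[(c)] $\sigma=\psi_\chi$ for some $\chi$.
\end{itemize}
\end{lemma}

\begin{proof}
All $D_i(r,p)$ are nonzero: for $1\le r-p\le m-1$ by Lemmas~\ref{lem:minors}(a) and~\ref{lem:slice}, and otherwise they are $1$ or $f_i$. By (K1) and (K2) they belong to $\mathbb B$, so (a) implies (b). Since the elements of $\mathbb B$ are homogeneous and $R^\times=\mathbb C^*\mathcal F$, (c) implies (a).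

Assume (b) and write $\sigma(D_i(r,p))=\epsilon_i(r,p)D_i(r,p)$ with $\epsilon_i(r,p)\in R^\times$; then $\epsilon_i(r,r)=1$. Let $0\le p<r\le m-1$ and let $\mathsf A,\mathsf B$ be the two terms on the right of \eqref{eq:D}. Put $l=r-p$ and $u=2m+\varepsilon(i)+r+p+1$. Lemma~\ref{lem:minors}(a) gives $D_i(r{+}1,p)\approx T_{i^*,l+1}(u)$ and $D_i(r,p{+}1)\approx T_{i^*,l-1}(u)$; for $i'$ adjacent to $i$ it gives $D_{i'}(r',p')\approx T_{i'^*,l}(u)$, since $\varepsilon(i')+2\varepsilon(i)=\varepsilon(i)+1$. As $a_{i'i}=a_{i'^*i^*}$, we get $\mathsf A/\mathsf B\in R^\times Y_{i^*,l}(u)$, so $\mathsf A/\mathsf B\notin K$ by Lemma~\ref{lem:Y}(a). Applying $\sigma$ to \eqref{eq:D} gives $E_1(\mathsf A+\mathsf B)=E_2\mathsf A+E_3\mathsf B$, where $E_1,E_2,E_3\in R^\times\subset K$ are the corresponding products of $\epsilon$'s. From $(E_1-E_2)\mathsf A=(E_3-E_1)\mathsf B$ we conclude $E_1=E_2=E_3$: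
\begin{equation}\label{eq:mult}
\epsilon_i(r,p)\epsilon_i(r{+}1,p{+}1)=\epsilon_i(r{+}1,p)\epsilon_i(r,p{+}1)=\prod_{i'\ne i}\epsilon_{i'}(r',p')^{-a_{i'i}} .
\end{equation}
The three terms of \eqref{eq:D} are nonzero and homogeneous, hence of equal weight, so the weights $\operatorname{wt}D_i(r,p)$ satisfy the additive version of \eqref{eq:mult}.

The weight $\operatorname{wt}D_i(1,0)=\varpi_i-c\varpi_i$ equals $\alpha_i$ for $i\in I_0$ and $c_0\alpha_i\in\alpha_i+\sum_{i'\in I_0}\mathbb Z\alpha_{i'}$ for $i\in I_1$. These $n$ weights form a $\mathbb Z$-basis of $Q$, so we can define $\chi$ by $\chi(\operatorname{wt}D_i(1,0))=\epsilon_i(1,0)$. Put $\rho_i(r,p)=\epsilon_i(r,p)\chi(\operatorname{wt}D_i(r,p))^{-1}$. Then $\rho$ satisfies \eqref{eq:mult}, and $\rho_i(r,r)=\rho_i(1,0)=1$. We claim that $\rho\equiv1$. For difference $r-p=1$, suppose $\rho_i(p+1,p)=1$ for all $i$, with $p+1\le m-1$. The equality of the outer terms of \eqref{eq:mult} at $(p+1,p)$ gives $\rho_i(p+2,p+1)=1$, first for $i\in I_0$, where the right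 side is evaluated at $(p+1,p)$, and then for $i\in I_1$, where it is evaluated at $(p+2,p+1)$ on nodes of $I_0$. For larger differences, the first equality in \eqref{eq:mult} expresses $\rho_i(r+1,p)$ through values of $\rho_i$ with differences $r-p$ and $r-p-1$, and we induct on the difference.

So $\sigma$ and $\psi_\chi$ agree on all $D_i(r,0)$. For $f\in R$, Lemma~\ref{lem:coord} gives $Pf=P'$ with polynomials $P\ne0$ and $P'$ in the $D_i(r,0)$. Then $\sigma(P)\sigma(f)=\sigma(P')=\psi_\chi(P')=\sigma(P)\psi_\chi(f)$, and $\sigma(P)\ne0$ because $\sigma$ is injective. Hence $\sigma=\psi_\chi$.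
\end{proof}

\section{Proof of the main results}\label{sec:proof}

Let $\sigma=(\gamma^*)^d$, and write $i^{*d}$ for $*$ applied $d$ times to $i$. By Proposition~\ref{prop:q1} and Lemma~\ref{lem:rigid} we must show that (b), equivalently (c), of that lemma holds if and only if (I) or (II) holds. Since $\gamma^*$ preserves $R^\times$, iterating Corollary~\ref{cor:Tsym}(c) and Lemma~\ref{lem:Y}(b) gives
\begin{equation}\label{eq:sigma}
\sigma T_{i,l}(u)\approx T_{i^{*d},l}(u+de),\qquad\sigma Y_{i,l}(u)=Y_{i^{*d},l}(u+de),\qquad de\equiv-dh\pmod{2M}.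
\end{equation}

\subsection{Sufficiency}
We check (b). For $r-p\in\{0,m\}$ the minor $D_i(r,p)$ is a unit and there is nothing to prove. Otherwise, by Lemma~\ref{lem:minors}(a), it suffices to show $\sigma T_{i,l}(u)\approx T_{i,l}(u)$ for $1\le l\le m-1$. In case (I), $2M\mid de$ and $i^{*d}=i$, and we use Corollary~\ref{cor:Tsym}(a). In case (II), $m=2$, $l=1$, $de\equiv M\pmod{2M}$ and $i^{*(d+1)}=i$, so by Corollary~\ref{cor:Tsym}(a),(b)
\[
\sigma T_{i,1}(u)\approx T_{i^{*d},1}(u+M)\approx T_{i^{*(d+1)},1}(u)=T_{i,1}(u).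
\]

\subsection{Necessity}
Assume $\sigma=\psi_\chi$. By Lemma~\ref{lem:Y}(a), $\sigma$ fixes each $Y_{i,l}(u)$, so \eqref{eq:sigma} gives
\begin{equation}\label{eq:Yfix}
Y_{i^{*d},l}(u+de)=Y_{i,l}(u)\qquad(i\in I,\ 1\le l\le m-1,\ u\ge m\text{ of the allowed parity}).
\end{equation}
The independence of the initial $Y$'s compares functions only at times $m$ and $m+1$. To use it we must first show that the shift $de$ is a multiple of $M$, so that Lemma~\ref{lem:Y}(b) brings the left side back to these times. We do this by testing \eqref{eq:Yfix} on one solution of a piecewise-linear limit of the recurrence.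

\emph{Step 1: $M\mid dh$.} By Lemma~\ref{lem:Y}(c),(d), each $Y_{i,l}(u)$ is a rational function of the algebraically independent initial $Y$'s, obtained using only sums, products and quotients. Such functions are defined at positive real points, so \eqref{eq:Yfix} holds for every positive real solution of the recurrence in Lemma~\ref{lem:Y}(d). Choose real numbers $\mathsf y_{i,l}(u)$ for the initial indices, take the initial values $\exp(\Lambda\,\mathsf y_{i,l}(u))$, and let $\Lambda\to\infty$. If $a_\Lambda\to a$, then $\Lambda^{-1}\log(1+\exp(\Lambda a_\Lambda))\to[a]_+:=\max(a,0)$. Induction on $u$ shows that $\Lambda^{-1}\log Y_{i,l}(u)\to\mathsf y_{i,l}(u)$, where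
\begin{equation}\label{eq:trop}
\mathsf y_{i,l}(u-1)+\mathsf y_{i,l}(u+1)=\sum_{l'=l\pm1,\ 1\le l'\le m-1}[\mathsf y_{i,l'}(u)]_+-\sum_{i'\ne i}(-a_{i'i})[-\mathsf y_{i',l}(u)]_+ .
\end{equation}
Hence every real solution of \eqref{eq:trop} satisfies $\mathsf y_{i^{*d},l}(u+de)=\mathsf y_{i,l}(u)$.

We separate variables. Let $\nu_i>0$ be as in Lemma~\ref{lem:cox}(c) and $\mu_l=\sin(\pi l/m)>0$. As $\mu_0=\mu_m=0$, the sum of $\mu_{l'}$ over $l'=l\pm1$, $1\le l'\le m-1$, is $2\cos(\pi/m)\mu_l$. So $\mathsf y_{i,l}(u)=\Phi(u)\nu_i\mu_l$ solves \eqref{eq:trop} as soon as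
\begin{equation}\label{eq:Phi}
\Phi(u-1)+\Phi(u+1)=2\cos(\pi/m)[\Phi(u)]_+-2\cos(\pi/h)[-\Phi(u)]_+ .
\end{equation}
While $\Phi$ is negative this is the recurrence of $\sin(\pi u/h)$, and while it is positive that of $\sin(\pi u/m)$. This suggests a negative half-wave of length $h$ followed by a positive half-wave of length $m$. Let $\Phi:\mathbb Z\to\mathbb R$ be $M$-periodic with
\[
\Phi(u)=-\frac{\sin(\pi u/h)}{\sin(\pi/h)}\quad(0\le u\le h),\qquad\Phi(u)=\frac{\sin(\pi(u-h)/m)}{\sin(\pi/m)}\quad(h\le u\le h+m).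
\]
For $h=4$, $m=2$ one period is $0,-1,-\sqrt2,-1,0,1$. For $0<u<h$ we have $\Phi(u)<0$ and both sides of \eqref{eq:Phi} equal $2\cos(\pi/h)\Phi(u)$. For $h<u<M$ we have $\Phi(u)>0$ and both sides equal $2\cos(\pi/m)\Phi(u)$. At $u=h$ the left side is $-1+1=0$, and at $u=0$ it is $\Phi(M-1)+\Phi(1)=1-1=0$. So \eqref{eq:Phi} holds for all $u$, and
\[
\Phi(u+de)\,\nu_{i^{*d}}\mu_l=\Phi(u)\,\nu_i\mu_l
\]
for all admissible $(i,l,u)$. Since $I_0,I_1\ne\emptyset$, every integer $u\ge m$ occurs, so by periodicity $\Phi(u+de)$ and $\Phi(u)$ have the same sign for all $u\in\mathbb Z$. The zeros of $\Phi$ are the classes of $0$ and $h$ modulo $M$, with $\Phi(1)<0$ and, as $m\ge2$, $\Phi(h+1)>0$. Thus $u\equiv0$ is the only class with $\Phi(u)=0$ and $\Phi(u+1)<0$, and it is preserved by the shift. Hence $M\mid de$, that is, $M\mid dh$.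

\emph{Step 2.} By Step 1, $dh\equiv0$ or $dh\equiv M$ modulo $2M$, and the same holds for $de$. In the first case \eqref{eq:Yfix} and Lemma~\ref{lem:Y}(b) give $Y_{i^{*d},l}(u)=Y_{i,l}(u)$ for the initial $Y$'s. These are distinct, so $i^{*d}=i$ for all $i$: $d$ is even or $*=\mathrm{id}$. This is (I). In the second case they give
\[
Y_{i,l}(u)=Y_{i^{*d},l}(u+M)=Y_{i^{*(d+1)},m-l}(u)
\]
for the initial $Y$'s. So $m-l=l$ for all $1\le l\le m-1$, which for $l=1$ gives $m=2$, and $i^{*(d+1)}=i$ for all $i$: $d$ is odd or $*=\mathrm{id}$. This is (II). Theorem~\ref{thm:main} is proved. \qed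

\subsection{The periods}

\begin{proof}[Proof of Corollary~\ref{cor:PD}]
We find the least $d$ satisfying (I) or (II). If $*=\mathrm{id}$, then $h$ is even by Lemma~\ref{lem:cox}(b).

\emph{$*=\mathrm{id}$, $m>2$.} Only (I) is possible, and $2M\mid dh$ means $M\mid d\cdot\frac h2$. As $\gcd(h+m,\frac h2)=\gcd(\frac h2,m)$, we get $\mathrm{PD}=\frac{h+m}{\gcd(h/2,m)}$.

\emph{$*=\mathrm{id}$, $m=2$.} Together, (I) and (II) say $M\mid dh$, and $\gcd(h+2,h)=2$. So $\mathrm{PD}=\frac{h+2}2$.

\emph{$*\ne\mathrm{id}$, $m>2$.} Condition (I) says $d=2d'$ with $M\mid d'h$, and $\gcd(M,h)=\gcd(h,m)$. So $\mathrm{PD}=\frac{2(h+m)}{\gcd(h,m)}$.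

\emph{$*\ne\mathrm{id}$, $m=2$, $h$ odd.} Here $\gcd(2M,h)=1$, so (I) means $2M\mid d$, and (II) forces $M\mid d$. The value $d=M$ satisfies (II), since $M$ and $h$ are odd. So $\mathrm{PD}=h+2$.

\emph{$*\ne\mathrm{id}$, $m=2$, $h$ even.} In (I), $d=2d'$ with $M\mid d'h$; as $\gcd(M,h)=2$, this means $\frac M2\mid d'$, that is, $M\mid d$. Condition (II) is impossible. Indeed, it requires $d$ odd and $M\mid dh$; as $\gcd(\frac M2,\frac h2)=1$, we get $d=\frac M2r$, so $\frac M2=\frac h2+1$ is odd and $\frac h2$ is even, and then $dh=Mr\frac h2\equiv0\pmod{2M}$. So $\mathrm{PD}=h+2$.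

Finally, every type of class (B) has $*=\mathrm{id}$, and every type of class (A) that admits some $m$ has $*\ne\mathrm{id}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FZ} Fomin and Zelevinsky, \emph{Double Bruhat cells and total positivity}, J. Amer. Math. Soc. (1999).

\bibitem{JP} Woo-Seok Jung and Euiyong Park, \emph{Crystals and quantum twist automorphisms}, arXiv:2507.01306 (2025).

\bibitem{KO} Kimura and Oya, \emph{Twist automorphisms on quantum unipotent cells and dual canonical bases}, Int. Math. Res. Not. IMRN (2021).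

\bibitem{Ri} Richardson, Indag. Math. (1992).

\end{thebibliography}
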